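# Lens spaces with the same Dirac spectrum in dimensions $d\equiv 1 \pmod 4$

## A pair of reciprocal functions, and lists with a few entries missing

Fix a real number $z$ with $0<z<1$, put $\lambda=(1+z)^2$, and consider the two functions
$$U(\theta)=\frac{2\cos\theta}{(1+z)^2-4z\cos^2\theta},\qquad W(\theta)=\frac1{U(\theta)}=\frac{\lambda}{2\cos\theta}-2z\cos\theta. \tag{1}$$
Both are even, $2\pi$-periodic, and change sign under $\theta\mapsto\theta+\pi$. We evaluate them at multiples of $2\pi/q$ with $q$ odd. There they are finite and nonzero. Indeed, the denominator of $U$ is at least $(1+z)^2-4z=(1-z)^2>0$. Also $\cos(2\pi l/q)=0$ would mean that $4l$ is an odd multiple of $q$, which is impossible because $4l$ is even and $q$ is odd.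

Now take a list of residues that is complete in some symmetric sense. For instance, let $p$ be an odd prime and $R=\{1,\dots,\frac{p-1}2\}$, one representative from each pair $\pm s$ of nonzero residues mod $p$. For $l\not\equiv0$, multiplication by $l$ permutes these pairs and $U$ is even, so $\prod_{s\in R}U(2\pi ls/p)$ does not depend on $l$. If we remove a few entries $s_1,\dots,s_k$ from the list, then
$$\prod_{s\in R\setminus\{s_1,\dots,s_k\}}U\Big(\frac{2\pi ls}p\Big)=\text{const}\cdot W\Big(\frac{2\pi ls_1}p\Big)\cdots W\Big(\frac{2\pi ls_k}p\Big)\qquad(l\not\equiv 0).$$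
A long product of complicated functions $U$ has become a short product of simple functions $W$. These notes use this remark twice, for two different kinds of complete list.

It is for comparing spectra. We shall see that, for $q$ and $m$ odd, the spectrum of the Dirac operator on a lens space with parameters $s_1,\dots,s_m$ and group order $q$ is encoded exactly by the sums $\sum_{l\in\mathbb Z/q}\prod_jU(2\pi ls_j/q)$, $0<z<1$. The question is whether this spectrum determines the lens space.

**Conjecture.** *Two Dirac isospectral spin lens spaces of dimension $d\equiv1\pmod4$ are isometric.*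

The source for this conjecture is Emilio A. Lauret, Roberto J. Miatello, Juan Pablo Rossetti, "Recent results on the spectra of lens spaces", arXiv:1904.01146 (2019). We shall prove that it is false.

**Theorem A.** *The three 17-dimensional lens spaces ($m=9$, $q=23$)*
$$L(23;\{1,\dots,11\}\setminus\{1,2\}),\quad L(23;\{1,\dots,11\}\setminus\{1,4\}),\quad L(23;\{1,\dots,11\}\setminus\{1,7\}),$$
*each with its unique spin structure, are mutually Dirac isospectral and pairwise non-isometric.*

**Theorem B.** *For every $d\equiv1\pmod4$ with $d\ge17$ there are non-isometric Dirac isospectral spin lens spaces of dimension $d$. For $d\ge21$ there are infinitely many such pairs in dimension $d$: pairs with $q=r^2t$, for a suitable odd $r$ and every odd $t\ge1$.*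

In dimension $d=1$ the conjecture is true, as we check below. The arguments here do not decide $d=5,9,13$.

## Lens spaces, isometries and the unique spin structure

**Definition.** Let $q\ge2$, $m\ge1$, and let $s_1,\dots,s_m$ be integers coprime to $q$. The lens space $L(q;s_1,\dots,s_m)$ is the quotient $\Gamma\backslash S^{2m-1}$ of the round unit sphere in $\mathbb R^{2m}$ by the cyclic group $\Gamma$ of order $q$ generated by
$$\gamma=\mathrm{diag}\big(R(2\pi s_1/q),\dots,R(2\pi s_m/q)\big),\qquad R(\theta)=\text{rotation by }\theta .$$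
Its dimension is $d=2m-1$, so $d\equiv1\pmod4$ means exactly that $m$ is odd. A spin lens space is a lens space with a chosen spin structure. Two spin lens spaces are Dirac isospectral if their Dirac operators, for the chosen spin structures, have the same eigenvalues with the same multiplicities.

**The circle, $d=1$.** Here $L(q;s)$ is a circle of length $\ell=2\pi/q$. Its Dirac operator is $-i\,\frac{d}{dx}$ up to sign, acting on functions with $f(x+\ell)=f(x)$ or $f(x+\ell)=-f(x)$, according to the spin structure. The eigenfunctions are $e^{icx}$ with $c\in\frac{2\pi}{\ell}(\mathbb Z+\delta)=q(\mathbb Z+\delta)$, where $\delta\in\{0,\frac12\}$. The spacing of the spectrum is $q$, so it determines the length. Hence the conjecture holds for $d=1$. From now on $m\ge3$ is odd and $q$ is odd.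

**Isometries.** We need a necessary condition for two lens spaces to be isometric. An isometry $L(q;s)\to L(q;s')$ lifts to an isometry of the universal cover $S^{2m-1}$, that is, to an orthogonal map $A$, and $A\Gamma A^{-1}=\Gamma'$. So $\gamma$ has the same eigenvalues as some generator $(\gamma')^{v}$ of $\Gamma'$, with $v$ a unit mod $q$. The eigenvalues are $e^{\pm2\pi is_j/q}$ and $e^{\pm2\pi ivs'_j/q}$. With $u=v^{-1}$ we get: if the two spaces are isometric, there is a unit $u$ mod $q$ with
$$\{\pm us_j\}=\{\pm s'_j\}\quad\text{as multisets mod }q. \tag{2}$$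
Conversely, (2) gives an isometry: replace $\gamma$ by the generator $\gamma^u$, then reorder the planes and reflect some of them. For example, $L(7;1,1,2)$ and $L(7;1,3,3)$ are isometric: multiplication by $3$ turns $1,1,2$ into $3,3,6$, and $6\equiv-1$. In contrast, $L(7;1,2,3)$ is not isometric to them, because its multiset has no repeated entry.

**The spin structure.** Recall that $\mathrm{Spin}(2m)\to SO(2m)$ is a double cover with kernel $\{\pm1\}$. For $m\ge2$, the spin structures on $\Gamma\backslash S^{2m-1}$ correspond to homomorphisms $\Gamma\to\mathrm{Spin}(2m)$, $g\mapsto\tilde g$, that lift the inclusion $\Gamma\subset SO(2m)$. Two lifts differ by a homomorphism $\Gamma\to\{\pm1\}$, which is trivial because $|\Gamma|=q$ is odd. So there is at most one spin structure. To see that there is one, put $\theta_j=2\pi s_j(q+1)/q$, which is congruent to $2\pi s_j/q$ modulo $2\pi$, and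
$$\tilde\gamma=\prod_{j=1}^m\Big(\cos\frac{\theta_j}2+\sin\frac{\theta_j}2\,e_{2j-1}e_{2j}\Big)\in\mathrm{Spin}(2m).$$
Up to the Clifford sign convention, this covers $\gamma$. Since $(e_{2j-1}e_{2j})^2=-1$ and the factors commute, taking powers multiplies the half-angles $\theta_j/2$. The half-angles of $\tilde\gamma^{\,q}$ are $q\theta_j/2=2\pi s_j\frac{q+1}2\in2\pi\mathbb Z$, so $\tilde\gamma^{\,q}=1$, and $\gamma\mapsto\tilde\gamma$ is a homomorphism. For later use,
$$\text{the half-angles of }\tilde\gamma^{\,2l}\text{ are } l\theta_j=2\pi ls_j\frac{q+1}q\equiv\frac{2\pi ls_j}q\pmod{2\pi}.$$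

**Half-spin characters.** The spin representation of $\mathrm{Spin}(2m)$ splits into two half-spin representations with characters $\chi^+$ and $\chi^-$. Their weights are the vectors $(\pm\frac12,\dots,\pm\frac12)$ with an even, respectively odd, number of minus signs. On an element with half-angles $\varphi_1,\dots,\varphi_m$, a weight with signs $\sigma_j$ contributes $e^{i\sum\sigma_j\varphi_j}$. Summing over all signs gives
$$\chi^++\chi^-=\prod_j2\cos\varphi_j.$$

## From Bär's formula to sums of products of $U$

We use the following theorem of C. Bär (*The Dirac operator on space forms of positive curvature*, J. Math. Soc. Japan 48 (1996), 69–83). The Dirac eigenvalues of $\Gamma\backslash S^{2m-1}$ are among $\pm(m-\frac12+k)$, $k\ge0$, and the generating functions $F_\pm(z)=\sum_k\mathrm{mult}\big(\pm(m-\frac12+k)\big)z^k$ are, for $|z|<1$,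
$$F_+=\frac1{|\Gamma|}\sum_{g\in\Gamma}\frac{\chi^-(\tilde g)-z\chi^+(\tilde g)}{\det(1-zg)},\qquad F_-=\frac1{|\Gamma|}\sum_{g\in\Gamma}\frac{\chi^+(\tilde g)-z\chi^-(\tilde g)}{\det(1-zg)}. \tag{3}$$

**Step 1: both halves of the spectrum agree.** This is where the hypothesis $d\equiv1\pmod4$ enters. Since $m$ is odd, negating a weight changes the parity of the number of minus signs, so negation exchanges the two weight sets and $\chi^+(\tilde g^{-1})=\chi^-(\tilde g)$. Moreover $\det(1-zg^{-1})=\det(1-zg)$, because the eigenvalues of $g$ come in conjugate pairs. Replacing $g$ by $g^{-1}$ in the first sum of (3) yields the second. Therefore $F_+=F_-=\frac12(F_++F_-)$, and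
$$F_\pm(z)=\frac{1-z}{2q}\sum_{g\in\Gamma}\frac{(\chi^++\chi^-)(\tilde g)}{\det(1-zg)} .$$

**Step 2: rewrite the sum in terms of $U$.** As $q$ is odd, $l\mapsto2l$ is a bijection of $\mathbb Z/q$, so we may run over $g=\gamma^{2l}$. The numerator at $g$ is $\prod_j2\cos(2\pi ls_j/q)$, by the half-angles of $\tilde\gamma^{\,2l}$. The matrix $\gamma^{2l}$ has rotation angles $2\theta$ with $\theta=2\pi ls_j/q$, and each plane contributes to the determinant
$$1-2z\cos2\theta+z^2=1-2z(2\cos^2\theta-1)+z^2=(1+z)^2-4z\cos^2\theta .$$
So numerator and denominator combine factor by factor: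
$$F_\pm(z)=\frac{1-z}{2q}\sum_{l\in\mathbb Z/q}\ \prod_{j=1}^mU\Big(\frac{2\pi ls_j}q\Big). \tag{4}$$

**Example.** For $L(3;1,1,1)$ we have $U(0)=\frac2{(1-z)^2}$ and $U(\pm\frac{2\pi}3)=-\frac1{1+z+z^2}$, hence
$$F_\pm(z)=\frac{1-z}6\Big(\frac8{(1-z)^6}-\frac2{(1+z+z^2)^3}\Big)=1+8z+\cdots .$$
So $\pm\frac52$ are simple eigenvalues and $\pm\frac72$ have multiplicity $8$.

The numbers $\pm(m-\frac12+k)$ are distinct, and power series that agree on $(0,1)$ are equal. So (4) gives our working criterion.

> **Criterion (5).** Two spin lens spaces with the same odd $q$ and the same odd $m\geq 3$ are Dirac isospectral if and only if their sums $\displaystyle\sum_{l\in\mathbb Z/q}\prod_jU(2\pi ls_j/q)$ agree for all $z\in(0,1)$.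

## Prime order: all residues up to sign, with two removed

Let $p$ be a prime, $n=\frac{p-1}2$, $R=\{1,\dots,n\}$, and $G=(\mathbb Z/p)^\times/\{\pm1\}$, which is represented by $R$ and is cyclic of order $n$.

The first thing to try is to remove one residue from $R$. This gives nothing: multiplication by $h^{-1}$ maps the complement $\{h\}\subset G$ to $\{1\}$, so by the converse of (2) all the spaces $L(p;R\setminus\{h\})$ are isometric. So remove two. After multiplication by a unit, one of them is $1$. The number of parameters is then $m=n-2$, which is odd when $p\equiv3\pmod4$, and $m\ge3$ when $p\ge11$. So from now on in this section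
$$p\equiv3\pmod4,\quad p\ge11,\qquad L_h=L(p;R\setminus\{1,h\})\quad\text{for } h\in R\setminus\{1\}.$$

**Step 1: when are two of these isometric?** If $L_h$ and $L_{h'}$ are isometric, (2) gives a unit $u$ that maps $G\setminus\{1,h\}$ onto $G\setminus\{1,h'\}$, hence maps $\{1,h\}$ onto $\{1,h'\}$ in $G$. Either $u=1$ and $h'=h$, or $u=h'$ and $uh=1$. So in $G$
$$L_h\text{ and }L_{h'}\text{ isometric}\ \Longrightarrow\ h'=h^{\pm1}. \tag{6}$$

**Step 2: pass to the missing residues.** The purpose is to replace $n-2$ factors by two. Put $\zeta=e^{2\pi i/p}$ and $u_l=\zeta^l+\zeta^{-l}=2\cos(2\pi l/p)$, so $W(2\pi l/p)=\lambda/u_l-zu_l$. For $l\not\equiv0$ the number $K(z)=\prod_{s\in R}U(2\pi ls/p)$ is nonzero and does not depend on $l$, and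
$$\prod_{s\in R\setminus\{1,h\}}U\Big(\frac{2\pi ls}p\Big)=K(z)\Big[\frac{\lambda^2}{u_lu_{hl}}-\lambda z\Big(\frac{u_l}{u_{hl}}+\frac{u_{hl}}{u_l}\Big)+z^2u_lu_{hl}\Big]. \tag{7}$$
For $l=0$ the left side is $U(0)^{n-2}$ and the bracket is $(\frac\lambda2-2z)^2$. Neither depends on $h$. So the sum over all $l$ of the left side of (7) equals $C(z)$ plus $K(z)$ times the sum of the bracket over *all* $l\in\mathbb Z/p$, with $C(z)$ independent of $h$. It remains to sum the bracket.

**Step 3: the Fourier expansion of $1/u_l$.** Summing $1/(u_lu_{hl})$ requires a finite Fourier series for $1/u_l$. Define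
$$\varepsilon:\mathbb Z/p\to\{\pm1\},\qquad\varepsilon(2i+1)=(-1)^i\quad(0\le i\le p-1).$$
This is well defined, since $2i+1$ runs once through all residues mod $p$. It is even: $-(2i+1)\equiv2(p-1-i)+1$, and $(-1)^{p-1-i}=(-1)^i$ because $p-1$ is even. For odd $a\in\{1,3,\dots,p-2\}$ we have $\varepsilon(a)=+1$ if and only if $a\equiv1\pmod4$.

Let $\omega^p=1$. Then $1+\omega^2\ne0$ and $(-\omega^2)^p=-1$, so the geometric sum is
$$\sum_{i=0}^{p-1}(-1)^i\omega^{2i+1}=\omega\,\frac{1-(-\omega^2)^p}{1+\omega^2}=\frac{2\omega}{1+\omega^2}=\frac2{\omega+\omega^{-1}} .$$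
With $\omega=\zeta^l$ this says
$$\frac1{u_l}=\frac12\sum_{a\in\mathbb Z/p}\varepsilon(a)\zeta^{la}. \tag{8}$$
The formula (8) holds for every odd prime. For $p=3$, for instance, $\varepsilon(0)=-1$ and $\varepsilon(\pm1)=1$, and for $l=1$ it reads $\frac12(-1+\zeta+\zeta^2)=-1$, which is $1/u_1$.

**Step 4: the four sums.** Let $h\not\equiv0,\pm1$ and put $T(h)=\sum_{b\in\mathbb Z/p}\varepsilon(b)\varepsilon(hb)$. We use that $\sum_l\zeta^{lx}$ equals $p$ if $x\equiv0$ and $0$ otherwise. From (8) and the evenness of $\varepsilon$,
$$\sum_l\frac1{u_lu_{hl}}=\frac14\sum_{a,b}\varepsilon(a)\varepsilon(b)\sum_l\zeta^{l(a+hb)}=\frac p4\sum_b\varepsilon(-hb)\varepsilon(b)=\frac p4T(h),$$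
$$\sum_l\frac{u_{hl}}{u_l}=\frac12\sum_a\varepsilon(a)\sum_l(\zeta^{hl}+\zeta^{-hl})\zeta^{la}=\frac p2\big(\varepsilon(-h)+\varepsilon(h)\big)=p\,\varepsilon(h).$$
Substituting $l\mapsto h^{-1}l$ gives $\sum_lu_l/u_{hl}=\sum_lu_{h^{-1}l}/u_l=p\,\varepsilon(h^{-1})$. Finally, $\sum_lu_lu_{hl}=0$, because none of the exponents $\pm1\pm h$ vanishes mod $p$.

**Step 5: the criterion.** Inserting these sums in (7),
$$\sum_l\prod_{s\in R\setminus\{1,h\}}U\Big(\frac{2\pi ls}p\Big)=C(z)+K(z)\,p\Big[\tfrac14(1+z)^4\,T(h)-z(1+z)^2\big(\varepsilon(h)+\varepsilon(h^{-1})\big)\Big],$$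
where $C$ and $K\neq0$ do not depend on $h$. The polynomials $(1+z)^4$ and $z(1+z)^2$ are linearly independent on $(0,1)$. By Criterion (5),
$$L_h,\,L_{h'}\text{ Dirac isospectral}\iff T(h)=T(h')\ \text{ and }\ \varepsilon(h)+\varepsilon(h^{-1})=\varepsilon(h')+\varepsilon(h'^{-1}). \tag{9}$$

**Step 6: a form for hand computation.** Let $2$ generate $G$, put $e_j=\varepsilon(2^j)$ for $j\in\mathbb Z/n$, $D=\{j:e_j=-1\}$, and $\mu_j=\#\{(x,y)\in D^2:x-y\equiv j\bmod n\}$. In $T(2^j)$ the term $b=0$ contributes $\varepsilon(0)^2=1$, and every class of $G$ is counted twice, so $T(2^j)=1+2\sum_ie_ie_{i+j}$. The number of $i$ with $e_i\ne e_{i+j}$ is the number of $i$ for which exactly one of $i,\,i+j$ lies in $D$, namely $2(|D|-\mu_j)$. Hence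
$$T(2^j)=1+2\big(n-4(|D|-\mu_j)\big). \tag{10}$$
So by (9) the data that decide isospectrality are $\mu_j$ and $e_j+e_{-j}$, and by (6) we compare exponents $j$ up to sign. To compute $e_j$, take the odd representative of $\pm2^j$ in $\{1,3,\dots,p-2\}$ and test whether it is $1$ mod $4$.

**The prime 11** ($m=3$, $d=5$). Odd representatives of $\pm2^j$, $j=0,\dots,4$: $1,9,7,3,5$. Signs: $+,+,-,-,+$. So $D=\{2,3\}$, $\mu_1=1$, $\mu_2=0$. By (10), $T(2)=3$ and $T(4)=-5$: no isospectral non-isometric pair in this family.

**The prime 19** ($m=7$, $d=13$). Odd representatives for $j=0,\dots,8$: $1,17,15,11,3,13,7,5,9$. Signs: $+,+,-,-,-,+,-,+,+$. So $D=\{2,3,4,6\}$, and the pairs $(\mu_j,\,e_j+e_{-j})$ for $j=1,2,3,4$ are $(2,2),(2,0),(1,-2),(1,0)$. They are distinct, so again there is no example in this family.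

**The prime 23** ($m=9$, $d=17$). Here $2$ has order $11$ mod $23$, and it generates $G$, which has order $11$.

| $j$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 |
|---|---|---|---|---|---|---|---|---|---|---|---|
| odd representative of $\pm2^j$ | 1 | 21 | 19 | 15 | 7 | 9 | 5 | 13 | 3 | 17 | 11 |
| $e_j$ | $+$ | $+$ | $-$ | $-$ | $-$ | $+$ | $+$ | $+$ | $-$ | $+$ | $-$ |

So $D=\{2,3,4,8,10\}$. Going through the five elements of $D$ each time, we find:

- $\mu_1=2$, from the pairs $(3,2),(4,3)$;
- $\mu_2=2$, from the pairs $(4,2),(10,8)$;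
- $\mu_4=2$, from the pairs $(8,4),(3,10)$.

By (10), $T(2)=T(2^2)=T(2^4)=1+2(11-12)=-1$. Moreover $e_1+e_{10}=e_2+e_9=e_4+e_7=0$. Since $2^4=16\equiv-7\pmod{23}$, criterion (9) shows that $L_2,L_4,L_7$ are mutually Dirac isospectral. The exponents $1,2,4$ are distinct up to sign mod $11$, so by (6) the three spaces are pairwise non-isometric. Since $d=17\equiv1\pmod4$, this proves Theorem A, and the conjecture is disproved. $\blacksquare$

## Why prime order does not reach every dimension

To obtain more dimensions, one can repeat the complete list: take $N$ copies of $R$, with $N$ odd, and remove one copy of $1$ and one copy of $h$. For $l\not\equiv0$ the product is now $K(z)^N$ times the same bracket, so criterion (9) holds unchanged, with $m=Nn-2$ odd. From $p=23$ we obtain isospectral spaces with $m=11N-2$, that is $m=9,31,53,\dots$.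

This leaves large gaps. Already $m=11$ would need $Nn=13$ with $n=\frac{p-1}2\ge5$, hence $N=1$ and $p=27$, which is not a prime. And for every new $p$ one has to hope for a numerical coincidence in (9). To treat all dimensions we want a family in which $m$ can be adjusted freely, and in which isospectrality follows from a symmetry of the construction. Keep the principle of a complete list with a few entries missing, but let the complete list be an arithmetic progression.

## The progression $1+rta$ with a chiral set removed

Let $r\ge7$ be odd, $t\ge1$ odd, $q=r^2t$, $N\ge2$ even, and $k$ odd with $3\le k\le r-4$. Assume that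
$$\text{either } r \text{ is prime, or } (r,k)=(9,5).$$
Consider the residues $1+rta$ mod $q$, for $a\in\mathbb Z/r$. They are well defined, since changing $a$ by $r$ adds $r^2t=q$. They are coprime to $q$, since every prime dividing $q$ divides $rt$. They multiply like an additive group:
$$(1+rtb)(1+rta)=1+rt(a+b)+r^2t^2ab\equiv1+rt(a+b)\pmod q. \tag{11}$$
For $E\subset\mathbb Z/r$ let $L^E$ be the lens space of order $q$ with parameters $1+rta$, where $1+rta$ is repeated $N-1_E(a)\ge1$ times. We compare $E=B$ and $E=-B$ for
$$B=\{0,1,\dots,k-2,\,k\}\subset\mathbb Z/r,\qquad|B|=k.$$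
The number of parameters is $m=Nr-k$, which is odd. For example, with $r=7$, $k=3$, $N=2$, $t=1$ we have $q=49$, $m=11$, $d=21$. The complete list is $1,8,15,22,29,36,43$, each taken twice. The space $L^B$ loses one copy of $1,8,22$ ($a=0,1,3$), and $L^{-B}$ loses one copy of $1,43,29$ ($a=0,6,4$).

**Proposition.** *$L^B$ and $L^{-B}$ are Dirac isospectral and not isometric.*

**Step 1: an isometry would make $-B$ a translate of $B$.** Suppose the spaces are isometric. By (2) there is a unit $u$ such that multiplication by $u$ carries the multiset $\{\pm(1+rta)\}$ of $L^B$ to that of $L^{-B}$. Reduce mod $rt$: all entries become $\pm u$ on one side and $\pm1$ on the other, so $u\equiv\pm1\pmod{rt}$. Replacing $u$ by $-u$ if necessary, $u=1+rtb$. By (11), $u(1+rta)\equiv1+rt(a+b)$. Since $rt\ge7$, $1\not\equiv-1\pmod{rt}$, so we can pick out of both multisets the entries that are $1$ mod $rt$: the residues with sign $+$ agree among themselves. Comparing multiplicities of $1+rtc$ gives $N-1_B(c-b)=N-1_{-B}(c)$ for all $c$, that is, $-B=B+b$.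

**Step 2: $-B$ is not a translate of $B$.** Go once around $\mathbb Z/r$ and write down the gaps between consecutive elements of $B$: the cyclic sequence is
$$(\underbrace{1,\dots,1}_{k-2},\,2,\,r-k),\qquad k-2\ge1,\quad r-k\ge4.$$
Translation does not change this cyclic sequence, and negation reverses it. In the sequence of $B$ the run of $1$'s is followed by $2$. In the sequence of $-B$ it is followed by $r-k\ne2$. So the two cyclic sequences differ, and $-B$ is not a translate of $B$. Hence $L^B$ and $L^{-B}$ are not isometric.

## Averaging over the progression, and why reflection is not enough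

Now to isospectrality. Write $\theta_l=2\pi l/q$, so that $2\pi l(1+rta)/q=\theta_l+2\pi la/r$.

**Step 3: average, so that only the missing entries matter.** For each $b\in\mathbb Z/r$, the map $l\mapsto l(1+rtb)$ is a bijection of $\mathbb Z/q$. By (11), in the sum of Criterion (5) it replaces $a$ by $a+b$ in all the angles. Averaging over $b$, the sum for $L^E$ equals $\sum_{l\in\mathbb Z/q}Q_E(l)$, where
$$Q_E(l)=\frac1r\sum_{b\in\mathbb Z/r}\ \prod_{a\in\mathbb Z/r}U\Big(\theta_l+\frac{2\pi l(a+b)}r\Big)^{N}\ \prod_{a\in E}W\Big(\theta_l+\frac{2\pi l(a+b)}r\Big).$$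
The first product runs over the complete list, so it depends neither on $b$ nor on $E$. Call it $K_l$.

Let $g=\gcd(l,r)$, $r'=r/g$ and $c=l/g$, a unit mod $r'$. Then $l(a+b)/r=c(a+b)/r'$, and as $b$ runs over $\mathbb Z/r$, $cb$ hits each element of $\mathbb Z/r'$ exactly $g$ times. Hence
$$Q_E(l)=\frac{K_l}{r'}\sum_{j\in\mathbb Z/r'}\ \prod_{a\in E}W\Big(\theta_l+\frac{2\pi(j+ca)}{r'}\Big). \tag{12}$$
We shall show that $Q_B(l)=Q_{-B}(l)$ for every single $l$. For the main case $r'=r$, define for $E'\subset\mathbb Z/r$
$$\Psi_{E'}(\theta)=\sum_{j\in\mathbb Z/r}\ \prod_{\beta\in E'}W\Big(\theta+\frac{2\pi(j+\beta)}r\Big), \tag{13}$$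
so that $Q_E(l)=\frac{K_l}r\Psi_{cE}(\theta_l)$ when $r'=r$.

The natural first idea is reflection. Since $W$ is even, replacing $j$ by $-j$ gives
$$\Psi_{-E'}(\theta)=\sum_j\prod_{\beta\in E'}W\Big(-\theta+\frac{2\pi(-j+\beta)}r\Big)=\Psi_{E'}(-\theta). \tag{14}$$
One would now like to use that both $\theta_l$ and $\theta_{-l}=-\theta_l$ occur in the sum over $l$. But passing from $l$ to $-l$ also replaces $c$ by $-c$, and $\Psi_{-cE}(-\theta_l)=\Psi_{cE}(\theta_l)$ by (14). The reflection shows only that $Q_E(-l)=Q_E(l)$ and never relates $B$ to $-B$. By (14), what we really need is that $\Psi_{E'}$ is an even function of $\theta$, and this is not visible from its definition. When $k=1$ one can see it: $\sum_j\cos(\theta+2\pi(j+\beta)/r)=0$, so $\Psi_{\{\beta\}}(\theta)=\frac\lambda2\sum_j1/\cos(\theta+2\pi j/r)$, which is even and does not depend on $\beta$. The next lemma shows that for odd $k<r$ the function $\Psi_{E'}$ is always a constant multiple of the same sum. The reason is that $\Psi_{E'}$ can be recovered from its poles, and that the part without poles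 has too low a degree to survive the average over $j$.

## The averaged product is determined by its residues

**Lemma.** *Let $r$ and $k$ be odd, $k<r$, and let $E'\subset\mathbb Z/r$ with $|E'|=k$. Then $\Psi_{E'}=\Psi_{-E'}$ as meromorphic functions of $\theta$.*

Let $\alpha_1,\dots,\alpha_k$ be the numbers $2\pi\beta/r$, $\beta\in E'$. Put $f(\theta)=\prod_{i=1}^kW(\theta+\alpha_i)$, so that $\Psi_{E'}(\theta)=\sum_jf(\theta+2\pi j/r)$.

**Step (a): the poles of $f$ are simple, with residues unchanged by $E'\mapsto-E'$.** The $\alpha_i$ are distinct mod $\pi$: if $2\pi(\beta-\beta')/r\in\pi\mathbb Z$, then $r\mid2(\beta-\beta')$, and $\beta=\beta'$ in $\mathbb Z/r$ because $r$ is odd. The factor $W(\theta+\alpha_i)$ has its poles, all simple, at $\frac\pi2-\alpha_i$ mod $\pi$. So the poles of different factors are different, and $f$ has at most simple poles. Since $\cos(\frac\pi2+x)=-\sin x$,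
$$W\Big(\frac\pi2+x\Big)=-V(x),\qquad V(x)=\frac\lambda{2\sin x}-2z\sin x,\qquad V\text{ odd}.$$
Near $x=0$ we have $-V(x)\sim-\frac\lambda{2x}$, so $W(\theta+\alpha_i)$ has residue $-\frac\lambda2$ at $\frac\pi2-\alpha_i$. There the other factors have the values $W(\frac\pi2+\alpha_j-\alpha_i)=-V(\alpha_j-\alpha_i)$. There are $k-1$ of them, an even number, so their minus signs cancel, and the residue of $f$ at $\frac\pi2-\alpha_i$ is
$$\rho_i=-\frac\lambda2\prod_{j\ne i}V(\alpha_j-\alpha_i). \tag{15}$$
Passing from $E'$ to $-E'$ replaces all $\alpha_i$ by $-\alpha_i$. In (15) this changes the sign of each of the $k-1$ factors, an even number, so every $\rho_i$ is unchanged.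

**Step (b): subtract the poles.** Since $k$ is odd and $W(\theta+\pi)=-W(\theta)$, also $f(\theta+\pi)=-f(\theta)$. The function $1/\cos(\theta+\alpha_i)$ changes sign under $\theta\mapsto\theta+\pi$ too, has only simple poles, at $\frac\pi2-\alpha_i$ mod $\pi$, and has residue $-1$ at $\frac\pi2-\alpha_i$, because $1/\cos(\frac\pi2+x)=-1/\sin x$. So in
$$P(\theta)=f(\theta)+\sum_{i=1}^k\frac{\rho_i}{\cos(\theta+\alpha_i)}$$
the residues at $\frac\pi2-\alpha_i$ cancel. At $\frac\pi2-\alpha_i+\nu\pi$ both residues are multiplied by $(-1)^\nu$ and cancel as well. Therefore $P$ is entire, and $P(\theta+\pi)=-P(\theta)$.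

**Step (c): $P$ is a trigonometric polynomial of degree at most $k$ with only odd frequencies.** For $|\mathrm{Im}\,\theta|\ge1$ we have $|\cos\theta|\le e^{|\mathrm{Im}\,\theta|}$ and $|\cos\theta|\ge\sinh|\mathrm{Im}\,\theta|\ge\sinh1$. As the $\alpha_i$ are real, each factor $W(\theta+\alpha_i)$ is $O(e^{|\mathrm{Im}\,\theta|})$ and each $1/\cos(\theta+\alpha_i)$ is bounded there, uniformly in $\mathrm{Re}\,\theta$. So $|P(\theta)|\le Me^{k|\mathrm{Im}\,\theta|}$ for $|\mathrm{Im}\,\theta|\ge1$, with some constant $M$. Being entire and $2\pi$-periodic, $P$ has an expansion $P(\theta)=\sum_{\nu\in\mathbb Z}c_\nu e^{i\nu\theta}$, and for every real $y$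
$$c_\nu=\frac1{2\pi}\int_0^{2\pi}P(x+iy)e^{-i\nu(x+iy)}\,dx,\qquad|c_\nu|\le Me^{k|y|+\nu y}\quad(|y|\ge1).$$
If $\nu>k$, let $y\to-\infty$; if $\nu<-k$, let $y\to+\infty$. In both cases $c_\nu=0$. Finally, $P(\theta+\pi)=-P(\theta)$ forces $c_\nu=0$ for even $\nu$.

**Step (d): average over $j$.** The frequencies of $P$ are odd, so nonzero, and satisfy $0<|\nu|\le k<r$. Thus $r\nmid\nu$ and $\sum_{j\in\mathbb Z/r}e^{2\pi i\nu j/r}=0$, which gives $\sum_jP(\theta+2\pi j/r)=0$. Since $\alpha_i\in\frac{2\pi}r\mathbb Z$, the shift by $\alpha_i$ only permutes the terms of a sum over $j$. Hence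
$$\Psi_{E'}(\theta)=-\sum_i\rho_i\sum_{j}\frac1{\cos(\theta+\frac{2\pi j}r+\alpha_i)}=-\Big(\sum_i\rho_i\Big)\sum_{j\in\mathbb Z/r}\frac1{\cos(\theta+\frac{2\pi j}r)} . \tag{16}$$
By step (a), $\sum_i\rho_i$ is the same for $E'$ and $-E'$. So $\Psi_{E'}=\Psi_{-E'}$. $\square$

**Remark.** There is a second way to finish from (16). The sum over $j$ on the right is even in $\theta$, as one sees by $j\mapsto-j$. So $\Psi_{E'}$ is even, and (14) gives $\Psi_{-E'}(\theta)=\Psi_{E'}(-\theta)=\Psi_{E'}(\theta)$, without the sign count in (15).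

## Equality for every $l$

**Step 4: finish the Proposition.** We show $Q_B(l)=Q_{-B}(l)$ for all $l\in\mathbb Z/q$, according to the value of $r'=r/\gcd(l,r)$. If $r$ is prime, $r'$ is $1$ or $r$. If $r=9$, it may also be $3$.

*The case $r'=1$.* All angles in (12) equal $\theta_l$ mod $2\pi$, so $Q_E(l)=K_lW(\theta_l)^{|E|}$ depends only on $|E|=k$.

*The case $r'=r$.* Here $c=l$ is a unit mod $r$. Apply the Lemma with $E'=cB$; this set has $k<r$ elements, $k$ and $r$ are odd, and $-E'=c(-B)$. The numbers $\theta_l+2\pi j/r$ are multiples of $2\pi/q$, where the cosine does not vanish, so no term in (13) has a pole at $\theta=\theta_l$ and the identity of meromorphic functions may be evaluated there: $Q_B(l)=\frac{K_l}r\Psi_{cB}(\theta_l)=\frac{K_l}r\Psi_{-cB}(\theta_l)=Q_{-B}(l)$.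

*The case $r'=3$, with $(r,k)=(9,5)$.* Here different elements of $E$ can agree mod $3$, so factors repeat, poles are no longer simple, and the Lemma does not apply. But (12) depends only on the multiset $E$ mod $3$, and it does not change when $E$ is translated by $x$: replace $j$ by $j-cx$. Now $B=\{0,1,2,3,5\}$ has $2,1,2$ elements in the classes $0,1,2$ mod $3$, while $-B$ has $2,2,1$. Translating $B$ by $1$ moves the counts $(2,1,2)$ to $(2,2,1)$. So mod $3$ the multiset $-B$ is a translate of $B$, and $Q_B(l)=Q_{-B}(l)$.

Summing over $l$, the sums of Criterion (5) agree for $L^B$ and $L^{-B}$, for every $z\in(0,1)$. So the two spaces are Dirac isospectral. With Steps 1 and 2 this proves the Proposition. $\blacksquare$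

## Every odd $m\ge11$ is of the form $2r-k$

To prove Theorem B, use the Proposition with $N=2$, so $m=2r-k$. For fixed $r$, letting $k$ run over the odd numbers with $3\le k\le r-4$ gives exactly the odd $m$ with
$$r+4\le m\le2r-3. \tag{17}$$

- **$m=11$:** take $r=7$, $k=3$.
- **$m=13$:** condition (17) says $8\le r\le9$, so the only odd choice is $r=9$, with $k=5$. This is why the construction includes the non-prime case $(9,5)$.
- **$15\le m\le55$:** for the primes $r=11,13,17,23,29$, (17) gives the ranges $15$–$19$, $17$–$23$, $21$–$31$, $27$–$43$, $33$–$55$, which together cover all odd $m$ from $15$ to $55$.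
- **$m\ge47$:** we need a prime $r$ with $\frac{m+3}2\le r\le m-4$. By Nagura's theorem (J. Nagura, *On the interval containing at least one prime number*, Proc. Japan Acad. 28 (1952), 177–181), for $x\ge25$ there is a prime in $[x,\frac65x]$. Take $x=\frac{m+3}2\ge25$. Then $\frac65x=0.6m+1.8\le m-4$, since $0.4m\ge5.8$ for $m\ge15$.

So every odd $m\ge11$ occurs, that is, every $d=2m-1\equiv1\pmod4$ with $d\ge21$. For each such $m$ fix the chosen $r$ and $k$. The odd number $t\ge1$ is still free, and each $t$ gives a non-isometric Dirac isospectral pair with $q=r^2t$. Different $t$ give different group orders, hence different volumes, so these are infinitely many pairs in dimension $d$. The remaining dimension $d=17$ is Theorem A. This proves Theorem B. $\blacksquare$
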